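# Strict convexity, the Radon–Nikodým property, and operators on $L_1$ that quasi attain their norm

Throughout, scalars are in $\mathbb K\in\{\mathbb R,\mathbb C\}$, $L_1=L_1[0,1]$, $|A|$ is the Lebesgue measure of $A$, and for measurable $B\subset[0,1]$ we write $L_1(B)$ for the functions in $L_1$ that vanish off $B$. $B_Y$ and $S_Y$ are the closed unit ball and the unit sphere of $Y$; $\mathcal L(X,Y)$ is the space of bounded linear operators with the operator norm. Indices $n,j$ run over $\{1,2,\dots\}$, and $e_n$, $e_{n,j}$ are the unit vectors of the sequence spaces in play.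

## Rademacher signs sent into $c_0$

Let $r_1,r_2,\dots$ be the Rademacher functions on $[0,1]$: $r_n$ is $\pm1$-valued, constant on each dyadic interval of length $2^{-n}$, and each sign pattern $(\theta_1,\dots,\theta_k)$ is taken by $(r_1,\dots,r_k)$ on exactly one dyadic interval of length $2^{-k}$. Put
$$T_0f=\Big(\int_0^1 f\,r_n\,dt\Big)_{n\ge1}.$$
The $r_n$ are orthonormal in $L_2$, so by Bessel $T_0f\in c_0$ for $f\in L_2$; since $\|T_0f\|_\infty\le\|f\|_1$ and $L_2$ is dense in $L_1$, $T_0$ maps $L_1$ into $c_0$.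

*With the sup norm.* Here $\|T_0\|=1$, and the norm is attained: $T_0r_1=(1,0,0,\dots)$. More is true: the norm attaining operators are dense in $\mathcal L(L_1,c_0)$ for the sup norm. Let $\|T\|=1$ and let $x_n\in L_\infty$ represent the $n$-th coordinate of $T$, so $\sup_n\|x_n\|_\infty=1$. Given $0<\varepsilon<1$, pick $n$ with $\|x_n\|_\infty>1-\varepsilon$, put $A=\{|x_n|>1-\varepsilon\}$, and let
$$T'f=Tf+\Big(\int_A f\,\big(\tfrac{x_n}{|x_n|}-x_n\big)dt\Big)e_n .$$
The coordinates of $T'$ are still represented by functions bounded by $1$; at $f=\overline{(x_n/|x_n|)}\,\chi_A/|A|$ the $n$-th coordinate of $T'f$ is $1$; and $\|T'-T\|\le\varepsilon$. The trick was to push one coordinate up a little, so that it alone carries the norm. We shall use it again.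

*With a strictly convex norm.* Now give $c_0$ the equivalent norm
$$|||x|||=\Big(\|x\|_\infty^2+\sum_n4^{-n}|x_n|^2\Big)^{1/2}.$$
Since $|(T_0f)_n|\le\|f\|_1$ for each $n$, $|||T_0f|||^2\le(1+\frac13)\|f\|_1^2$. If $f_k=2^k\chi_{I_k}$ with $I_k$ a dyadic interval of length $2^{-k}$, then $T_0f_k=(\theta_1,\dots,\theta_k,0,0,\dots)$ with signs $\theta_i$ and $|||T_0f_k|||^2=1+\sum_{n\le k}4^{-n}\to\frac43$. So $|||T_0|||^2=\frac43$. Could $T_0f_k$ converge, for some norm one functions $f_k$, to a vector $u\in c_0$ with $|||u|||=|||T_0|||$? Such a $u$ has $|u_n|\le1$ for all $n$, and $|||u|||^2=\frac43$ forces $|u_n|=1$ for every $n$, which is impossible in $c_0$. Thus $T_0$ does not attain its norm, and does not even come arbitrarily close to it along a convergent sequence of images.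

The obstruction is that the vector which wants to be the image, $(r_n(t))_n$, lies in $\ell_\infty\setminus c_0$. This failure is also the reason why $c_0$ does not have the Radon–Nikodým property. So one may ask whether, once a norm is strictly convex, a failure of that property is always visible in norm attainment.

## Quasi norm attainment, representability, and the problem

**Definition 1.** An operator $T\in\mathcal L(X,Y)$ *quasi attains its norm*, written $T\in\mathrm{QNA}(X,Y)$, if there are norm one elements $x_n\in X$ such that $(Tx_n)$ converges in norm to some $u\in Y$ with $\|u\|=\|T\|$.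

For example, $f\mapsto\int_0^1tf(t)\,dt$ on $L_1$ has norm $1$, which is not attained because $|\int tf|<\int|f|$ for $f\ne0$; it quasi attains its norm, along $f_k=k\chi_{[1-1/k,1]}$. Norm attaining operators are in QNA (constant sequences), $0\in\mathrm{QNA}$, and QNA is closed under scalar multiples.

**Definition 2.** An operator $T\in\mathcal L(L_1,Y)$ is *representable* if there is a bounded strongly measurable $g:[0,1]\to Y$ with $Tf=\int fg\,dt$ (Bochner integral) for all $f\in L_1$.

The Radon–Nikodým property (RNP) of $Y$ says that every $Y$-valued countably additive measure of bounded variation that is absolutely continuous with respect to a finite measure has a Bochner integrable density. We use it through a standard fact (Diestel–Uhl, *Vector Measures*, Ch. III.1 and V.3):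

**Fact 3.** $Y$ has the RNP if and only if every $T\in\mathcal L(L_1[0,1],Y)$ is representable.

The operator $T_0$ shows that $c_0$ fails the RNP: if $g:[0,1]\to c_0$ represented it, the $n$-th coordinate of $g$ would equal $r_n$ a.e. for every $n$, so $g(t)\notin c_0$ for a.e. $t$. The same argument applied to $f\mapsto(T_0f,0)$ shows that $c_0\oplus\ell_1$ fails the RNP. Representability does not change when the norm is replaced by an equivalent one.

**Definition 4.** $Y$ is *strictly convex* if $y,z\in B_Y$ and $\|\frac{y+z}2\|=1$ imply $y=z$.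

One implication costs little.

**Proposition 5.** If $Y$ has the RNP, then $\mathrm{QNA}(L_1[0,1],Y)$ is dense in $\mathcal L(L_1[0,1],Y)$.

*Proof.* Let $Tf=\int fg$ and $\varepsilon>0$. Off a null set, the strongly measurable $g$ is uniformly within $\varepsilon$ of a countably valued $g'=\sum_iy_i\chi_{A_i}$ with $(A_i)$ disjoint and $|A_i|>0$. Let $M=\sup_i\|y_i\|$. The operator represented by $g'$ has norm $M$: it is at most $M$, and $\chi_{A_i}/|A_i|$ is sent to $y_i$. If $M\le\varepsilon$, then $\|T\|\le2\varepsilon$ and $0\in\mathrm{QNA}$ is $2\varepsilon$-close to $T$. If $M>\varepsilon$, choose $i$ with $\|y_i\|\ge M-\varepsilon$ and $y_i\neq0$, and replace $y_i$ by $My_i/\|y_i\|$, which moves it by $M-\|y_i\|\le\varepsilon$. The new operator has norm $M$, attains it at $\chi_{A_i}/|A_i|$, and is $2\varepsilon$-close to $T$. $\square$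

The converse is false in general: $c_0$ with the sup norm is a counterexample, by the first section. But the sup norm is far from strictly convex. The problem is taken from Geunsu Choi, Yun Sung Choi, Mingu Jung, and Miguel Martin, "On quasi norm attaining operators between Banach spaces", arXiv:2004.11025 (2020):

**Problem.** Let $Y$ be a strictly convex Banach space. Is it true that $Y$ has the RNP if (and only if) $\mathrm{QNA}(L_1[0,1],Y)$ is dense in $\mathcal L(L_1[0,1],Y)$?

The answer is no. Before constructing the counterexample, let us see why the obvious candidate is not one.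

## The norm $|||\cdot|||$ on $c_0$ keeps $T_0$ away from QNA

A strictly convex space without the RNP is at hand: $(c_0,|||\cdot|||)$. The operator $T_0$ is not in QNA, but perhaps it can be approximated. Take real scalars. We show that *no $S\in\mathrm{QNA}(L_1,(c_0,|||\cdot|||))$ satisfies $|||S-T_0|||<\frac12$.*

Write $q_0(x)^2=\sum_n4^{-n}|x_n|^2$. By the parallelogram law for $q_0$ and the convexity of $\|\cdot\|_\infty^2$, if $|||y|||,|||z|||\le R$ then
$$q_0\Big(\frac{y-z}2\Big)^2=\frac{q_0(y)^2+q_0(z)^2}2-q_0\Big(\frac{y+z}2\Big)^2\le R^2-\Big|\Big|\Big|\frac{y+z}2\Big|\Big|\Big|^2 .\tag{1}$$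
In particular $|||\cdot|||$ is strictly convex. Suppose $\eta=|||S-T_0|||<\frac12$, $\|f_k\|_1=1$, $Sf_k\to u$ and $|||u|||=|||S|||=R$. Let $S_n\in L_\infty$ represent the $n$-th coordinate of $S$. As $|x_n|\le|||x|||$, we have $|S_n-r_n|\le\eta$, so $|S_n|\ge1-\eta$ a.e. Since $u\in c_0$, fix $n$ with $|u_n|<\frac12$. One of the sets $\{f_kS_n\ge0\}$, $\{f_kS_n<0\}$, call it $C_k$, satisfies $a_k:=\int_{C_k}|f_k|\ge\frac12$. Let $g_k=f_k\chi_{C_k}/a_k$, and let $h_k$ be the normalized rest $f_k\chi_{[0,1]\setminus C_k}/(1-a_k)$ (or $h_k=g_k$ if $a_k=1$). There is no cancellation in $\int g_kS_n$, so $|(Sg_k)_n|=\int|g_k||S_n|\ge1-\eta$. On the other hand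
$$Sf_k=a_kSg_k+(1-a_k)Sh_k=\tfrac12(Sg_k+w_k),\qquad w_k=(2a_k-1)Sg_k+2(1-a_k)Sh_k,$$
and $|||w_k|||\le R$. By (1), $q_0(\frac{Sg_k-w_k}2)^2\le R^2-|||Sf_k|||^2\to0$. Hence $(Sg_k-Sf_k)_n=\frac12(Sg_k-w_k)_n\to0$, so $(Sg_k)_n\to u_n$ and $|u_n|\ge1-\eta>\frac12$, a contradiction.

So the candidate fails at a precise point. The quadratic part $q_0$, which makes the norm strictly convex, also makes every coordinate of $Sg_k$ follow that of $u$: the $n$-th coordinate of a limit point must be small for large $n$, while the $n$-th coordinate function stays of size at least $1-\eta$. The argument uses (1) only through one consequence, which we isolate.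

**Definition 6.** For a subspace $E\subset Y^*$, $Y$ satisfies $(M_E)$ if
$$u\in S_Y,\ y_n,z_n\in B_Y,\ \|y_n+z_n-2u\|\to0\ \Longrightarrow\ \psi(y_n)\to\psi(u)\quad\text{for all }\psi\in E .$$
$E$ is *total* if it separates the points of $Y$. It is *norming* if for some $\lambda>0$, $\sup\{|\psi(y)|:\psi\in E,\|\psi\|\le1\}\ge\lambda\|y\|$ for all $y\in Y$.

For example, $(c_0,|||\cdot|||)$ satisfies $(M_E)$ with $E$ the span of the coordinate functionals. Indeed, if $y_n+z_n\to2u$ as in the definition, (1) with $R=1$ gives $q_0(y_n-z_n)\to0$, hence $q_0(y_n-u)\to0$. This $E$ is norming, because the coordinate functionals have norm at most $1$ and $\sup_n|x_n|=\|x\|_\infty\ge(3/4)^{1/2}|||x|||$.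

Recall also that $Y$ is *locally uniformly rotund* (LUR) if $u,y_n\in S_Y$ and $\|u+y_n\|\to2$ imply $y_n\to u$. Hilbert spaces are LUR, by the parallelogram law.

**Theorem A (answer to the Problem).** There is a strictly convex Banach space $Y$, isomorphic to $c_0\oplus\ell_1$ (hence without the RNP), such that $\mathrm{QNA}(L_1[0,1],Y)$ is dense in $\mathcal L(L_1[0,1],Y)$. Moreover:

* (i) $\mathrm{QNA}(L_1(\mu),Y)$ is dense in $\mathcal L(L_1(\mu),Y)$ for every measure $\mu$;
* (ii) $Y$ satisfies $(M_E)$ for some total subspace $E\subset Y^*$.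

**Theorem B.** Let $Y\neq\{0\}$ satisfy $(M_E)$ for some norming subspace $E\subset Y^*$. Then $Y$ has the RNP if and only if $\mathrm{QNA}(L_1[0,1],Y)$ is dense in $\mathcal L(L_1[0,1],Y)$. This applies if every point of $S_Y$ is an extreme point of $B_{Y^{**}}$ (e.g. if $Y^{**}$ is strictly convex), and if $Y$ is LUR. The implication "RNP $\Rightarrow$ density" holds for every Banach space $Y$.

By Theorem A(ii), "norming" cannot be weakened to "total" in Theorem B. The counterexample must live in this gap.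

## A quadratic form that is a norm but almost loses $x_n$

We need a quadratic part $q$ that is a genuine norm, for strict convexity, and yet lets us change $x_n$ without $q$ noticing. Adjoin an $\ell_1$-summand with coordinates $z_{n,j}$, and let $q$ see $x_n$ only through the sum $w_n=2^{-n}x_n+\sum_jz_{n,j}$, and see $z_{n,j}$ only with the small weight $2^{-n-j}$. A change $h$ of $x_n$ can then be compensated by the change $-2^{-n}h$ of $z_{n,j}$ with $j$ large: $w_n$ stays the same, and
$$q\big(he_n,\,-2^{-n}he_{n,j}\big)^2=2^{-n-j}\,4^{-n}|h|^2\to0\quad(j\to\infty).$$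
The compensation is also cheap: it has $\ell_1$-norm $2^{-n}|h|$, so correcting all large $n$ at once is a small perturbation.

The perturbation may increase the other part $N$ of the norm, and we need slack to absorb that. In the first section slack came from pushing one coordinate. With $N=\max(\|x\|_\infty,\|z\|_1)$ this would not be available: where $\|z\|_1$ is the larger term by a margin, a small change of a coordinate of $x$ does not move $N$ at all. So we build $N$ from functionals each of which contains its own coordinate $x_n$ as a handle.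

Let $c_0=c_0(\mathbb N)$, $\ell_1=\ell_1(\mathbb N\times\mathbb N)$. Let $D$ be the countable set of finitely supported functions on $\mathbb N\times\mathbb N$ with (complex-)rational values of modulus $\le1$. With $\beta(z)=\sum\beta_{n,j}z_{n,j}$ we have $\sup_{\beta\in D}|\beta(z)|=\|z\|_1$. Let $(\beta_n)$ be a sequence in $D$ in which every element of $D$ occurs infinitely often. For $(x,z)\in\widehat Y:=\ell_\infty\oplus\ell_1$ put
$$\varphi_n(x,z)=x_n+\beta_n(z),\qquad N(x,z)=\sup_n|\varphi_n(x,z)|,\qquad w_n(x,z)=2^{-n}x_n+\sum_jz_{n,j},$$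
$$q(x,z)^2=\sum_{n,j}2^{-n-j}|z_{n,j}|^2+\sum_n2^{-n}|w_n(x,z)|^2,\qquad p=(N^2+q^2)^{1/2}.$$
These are seminorms on $\widehat Y$. We have $q(y)=\|Qy\|_{\ell_2}$ with $Q:\widehat Y\to\ell_2$ linear, whose coordinates are $2^{-(n+j)/2}z_{n,j}$ and $2^{-n/2}w_n$. If $q(x,z)=0$, then $z=0$, hence $2^{-n}x_n=w_n=0$ for all $n$, and $x=0$. So $q$ is a norm. Let
$$Y=c_0\oplus\ell_1\quad\text{with the norm }p.$$

**Equivalence of norms.** The purpose is to identify $Y$ isomorphically. Clearly $N\le\|x\|_\infty+\|z\|_1$. Also $|w_n|\le\|x\|_\infty+\|z\|_1$ and $\sum2^{-n}=1$, so $q^2\le\|z\|_1^2+(\|x\|_\infty+\|z\|_1)^2\le2(\|x\|_\infty+\|z\|_1)^2$. Hence on $\widehat Y$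
$$p(x,z)\le2(\|x\|_\infty+\|z\|_1).\tag{2}$$
Now let $x\in c_0$. Each $\beta\in D$ equals $\beta_n$ for infinitely many $n$, and $x_n\to0$, so $N(x,z)\ge|\beta(z)|$; taking the supremum, $N(x,z)\ge\|z\|_1$. Then $|x_n|\le|\varphi_n(x,z)|+\|z\|_1$ gives $\|x\|_\infty\le2N$. So
$$\|x\|_\infty+\|z\|_1\le3N(x,z)\le3p(x,z)\qquad\text{on }Y.\tag{3}$$
Thus $p$ is an equivalent norm on $c_0\oplus\ell_1$, and $Y$ fails the RNP.

**Strict convexity and (ii).** The computation is that of (1). For $p(y),p(z)\le1$,
$$q\Big(\frac{y-z}2\Big)^2=\frac{q(y)^2+q(z)^2}2-q\Big(\frac{y+z}2\Big)^2\le\frac{p(y)^2+p(z)^2}2-p\Big(\frac{y+z}2\Big)^2\le1-p\Big(\frac{y+z}2\Big)^2,$$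
where the first inequality adds $\frac{N(y)^2+N(z)^2}2-N(\frac{y+z}2)^2\ge0$. If $p(\frac{y+z}2)=1$, then $q(y-z)=0$ and $y=z$: $Y$ is strictly convex. If $p(y_n),p(z_n)\le1$, $p(u)=1$ and $p(y_n+z_n-2u)\to0$, then $p(\frac{y_n+z_n}2)\to1$, so $q(y_n-z_n)\to0$ and, as $q\le p$,
$$q(y_n-u)\le q\Big(\frac{y_n+z_n}2-u\Big)+q\Big(\frac{y_n-z_n}2\Big)\to0 .$$
So $(M_E)$ holds with $E\subset Y^*$ the linear span of the coordinate functionals of $Q|_Y$ (they are bounded since $q\le p$). It is total because $q$ is a norm.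

One sees by hand that this $E$ is not norming. Fix $n$ and let $\psi\in E$ with $\|\psi\|\le1$: a finite combination, with coefficients $a_{i,j}$ of the $z_{i,j}$ and $b_i$ of the $w_i$. By (2), $|a_{n,j}+b_n|=|\psi(0,e_{n,j})|\le2$ for every $j$; for large $j$ we have $a_{n,j}=0$, so $|b_n|\le2$ and $|a_{n,j}|\le4$ for all $j$. On the vector $y=(e_n,-2^{-n}e_{n,1})$, where $w_n$ vanishes, $|\psi(y)|=2^{-n}|a_{n,1}|\le4\cdot2^{-n}$, while $p(y)\ge\frac13$ by (3). Let $n\to\infty$.

## Fiber maps of operators into $Y$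

An operator into $Y$ need not be representable, but it has a density with values in the larger space $\widehat Y$.

**Definition 7.** A *fiber map* of $R\in\mathcal L(L_1,Y)$ is a map $y_R:[0,1]\to\widehat Y$, bounded in $\ell_\infty\oplus\ell_1$ and with measurable scalar coordinates, such that each coordinate of $Rf$ is the integral of $f$ times that coordinate of $y_R$, for all $f\in L_1$.

For $f\mapsto(T_0f,0)$ the map $t\mapsto((r_n(t))_n,0)$ is a fiber map; its values lie outside $Y$. The functions $\varphi_n(y_R(t))$, $w_n(y_R(t))$, $N(y_R(t))$, $q(y_R(t))$, $p(y_R(t))$ are bounded, and measurable as countable suprema, sums and limits of measurable functions.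

**Lemma 8.** If $y_R$ is a fiber map of $R\in\mathcal L(L_1,Y)$, then $p(Rf)\le\int|f(t)|\,p(y_R(t))\,dt$ for all $f\in L_1$.

*Proof.* Since $\beta_n$ is finitely supported, $\varphi_n(Rf)=\int f\varphi_n(y_R)$, so $N(Rf)\le\int|f|N(y_R)$. By dominated convergence (the sums $\sum_j|z_{n,j}(t)|$ are bounded), $w_n(Rf)=\int fw_n(y_R)$. So each coordinate of $Q(Rf)$ is the integral of $f$ times that coordinate of $Q(y_R(t))$. Pairing with a finitely supported unit vector of $\ell_2$ gives a modulus at most $\int|f|q(y_R)$, and the supremum over such vectors gives $q(Rf)\le\int|f|q(y_R)$. Therefore, with the Euclidean norm on $\mathbb R^2$,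
$$p(Rf)\le\Big\|\int|f|\,\big(N(y_R),q(y_R)\big)dt\Big\|\le\int|f|\,p(y_R)\,dt.\qquad\square$$

**Existence of a fiber map.** Every $T=(T_1,T_2)\in\mathcal L(L_1,Y)$ with $\|T\|=1$ has one, with good measurability in the $\ell_1$-part. By (3), $\|T_1f\|_\infty+\|T_2f\|_1\le3\|f\|_1$. Let $x_n,z_{n,j}\in L_\infty$ represent the coordinate functionals: $(T_1f)_n=\int fx_n$, $(T_2f)_{n,j}=\int fz_{n,j}$. Then $|x_n|\le3$ a.e. For a finite $F\subset\mathbb N^2$ and (complex-)rational $\theta_i$ of modulus $\le1$ the functional $f\mapsto\sum_{i\in F}\theta_i(T_2f)_i$ has norm at most $3$, so $|\sum_{i\in F}\theta_iz_i(t)|\le3$ a.e. There are countably many choices of $F$ and $(\theta_i)$, so $\sum_{n,j}|z_{n,j}(t)|\le3$ a.e. Changing the functions on a null set, we assume these bounds everywhere, and put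
$$x(t)=(x_n(t))_n\in\ell_\infty,\qquad z(t)=(z_{n,j}(t))\in\ell_1,\qquad y(t)=(x(t),z(t))\in\widehat Y.$$
For $a\in\ell_1$, $\|z(t)-a\|_1=\sum|z_{n,j}(t)-a_{n,j}|$ is measurable in $t$. As $\ell_1$ is separable, $z:[0,1]\to\ell_1$ is strongly measurable; it is bounded, and comparing coordinates, $T_2f=\int fz\,dt$ as a Bochner integral. Only the $x$-part can leave $Y$.

## The operator $f\mapsto(T_0f,0)$ approximated by hand

We first run the construction on $Tf=(T_0f,0)$, where everything is explicit. Its fiber map is $y(t)=((r_n(t))_n,0)$, with $N(y(t))=1$ and $q(y(t))^2=\sum_n2^{-n}4^{-n}=\frac17$. By Lemma 8 and normalized indicators of dyadic intervals, as in the first section, $\|T\|^2=\frac87$. Again $T\notin\mathrm{QNA}$: a limit $u=(x,0)$ of $Tf_k$ has $|x_n|\le1$ and $x\in c_0$, so $p(u)^2=\|x\|_\infty^2+\sum8^{-n}|x_n|^2<\frac87$.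

Fix $m$ and let $\varepsilon=2^{-m}$. Let $A$ be a dyadic interval of length $2^{-m}$, on which $r_n=\theta_n$ for $n\le m$. Let $s_k=r_{m+2k-1}r_{m+2k}$ and
$$A_k=\{t\in A:\ s_1(t)=\dots=s_{k-1}(t)=-1,\ s_k(t)=1\},\qquad f_k=\chi_{A_k}/|A_k| .$$
These sets are disjoint with $|A_k|=2^{-m-k}$. For $n>m$, $\int f_kr_n=0$: flipping the signs of both members of the pair that contains $r_n$ preserves the joint distribution of the Rademacher functions, leaves the conditions defining $A_k$ unchanged, and changes the sign of $r_n$. So $T_0f_k=(\theta_1,\dots,\theta_m,0,0,\dots)$ exactly.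

Push the first coordinate: $u=(x^u,0)$, $x^u=((1+\varepsilon)\theta_1,\theta_2,\dots,\theta_m,0,\dots)$. Then $N(u)=1+\varepsilon$ and
$$p(u)^2\ge(1+\varepsilon)^2+\sum_{n\le m}8^{-n}\ge1+2^{1-m}+\tfrac17-\tfrac17 8^{-m}>\tfrac87=\|T\|^2 .$$
For $k\ge m$ choose $j_k\ge k$ such that $\beta_1$ vanishes at all $(n,j_k)$, and for $t\in A_k$ put
$$v_k(t)=-\sum_{m<n\le k}2^{-n}r_n(t)\,e_{n,j_k},\qquad y_k(t)=\big((1+\varepsilon)\theta_1,\theta_2,\dots,\theta_m,r_{m+1}(t),r_{m+2}(t),\dots\,;\ v_k(t)\big).$$
Then $\|v_k(t)\|_1\le\sum_{n>m}2^{-n}=\varepsilon$. We have $|\varphi_1(y_k(t))|=1+\varepsilon$ since $\beta_1(v_k(t))=0$, and $|\varphi_n(y_k(t))|\le1+\varepsilon$ for $n\ge2$; so $N(y_k(t))\le N(u)$. Next, $w_n(y_k(t)-u)=0$ for $n\le k$ by the choice of $v_k$, and it is $2^{-n}r_n(t)$ for $n>k$, so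
$$q(y_k(t)-u)^2\le2^{-k}\varepsilon^2+\sum_{n>k}8^{-n}=:\delta_k^2\to0 .$$
Thus $p(y_k(t))\le(N(u)^2+(q(u)+\delta_k)^2)^{1/2}\le p(u)+\delta_k$. Let $\rho_k=p(u)/(p(u)+\delta_k)$, fix a large $k_0\ge m$, and let $\rho=\rho_k$, $d=(\varepsilon\theta_1e_1,v_k)$ on $A_k$ for $k\ge k_0$, and $\rho=1$, $d=0$ elsewhere. Put $Sf=T(\rho f)+\int\rho f\,d\,dt$. By (2), $p(d)\le4\varepsilon$, so $\|S-T\|\le5\varepsilon$ if $k_0$ is large. The fiber map of $S$ is $\rho_ky_k$ on $A_k$ and $y$ elsewhere, so $\|S\|\le p(u)$ by Lemma 8. Finally $Sf_k=\rho_ku\to u$, because $\int f_kv_k=0$. So $S\in\mathrm{QNA}$, and $T$ is a limit of such operators.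

In general four things are no longer free: the first $m$ coordinates are only nearly constant on a small set; there is an $\ell_1$-part $z(t)$; the value $N(y(t))$ is only nearly reached by one $\varphi_{n_0}$; and the densities $f_k$ must be found without explicit formulas.

## The density proof for $Y$

Let $T\in\mathcal L(L_1,Y)$ with $\|T\|=1$, with the fiber map $y(t)=(x(t),z(t))$ constructed above. Fix $0<\varepsilon<1/22$ and $m$ with $6\cdot2^{-m}\le\varepsilon$. We produce $S\in\mathrm{QNA}$ with $\|S-T\|\le33\varepsilon$. Since QNA contains $0$ and is closed under scalar multiples, this gives density.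

**Step 1: localization.** The aim is a set $A$ on which everything that matters is constant up to $\varepsilon$. By Lemma 8, $\{t:p(y(t))>1-\varepsilon\}$ has positive measure; otherwise $\|T\|\le1-\varepsilon$. Partition this set according to the least $n$ with $|\varphi_n(y(t))|\ge N(y(t))-\varepsilon$. Some piece, with index $n_0$ say, has positive measure. Partition it into countably many measurable cells on which the bounded scalar functions $N(y(t))$, $\varphi_{n_0}(y(t))$, $x_1(t),\dots,x_m(t)$ and the $\ell_1$-valued function $z(t)$ have oscillation at most $\varepsilon$ (for $z$, use that $\ell_1$ is separable). Some cell $A$ has positive measure. For all $t,t'\in A$: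

* $p(y(t))>1-\varepsilon$ and $|\varphi_{n_0}(y(t))|\ge N(y(t))-\varepsilon$;
* $|N(y(t))-N(y(t'))|\le\varepsilon$ and $|\varphi_{n_0}(y(t))-\varphi_{n_0}(y(t'))|\le\varepsilon$;
* $\|z(t)-z(t')\|_1\le\varepsilon$, and $|x_n(t)-x_n(t')|\le\varepsilon$ for $n\le m$.

Let $u^0=(x^0,z^0)=T(\chi_A)/|A|\in Y$; its coordinates are the averages over $A$ of those of $y(t)$. Let $s=\sup_{t\in A}N(y(t))$. For $t\in A$ it follows that:

* $|x_n(t)-x^0_n|\le\varepsilon$ for $n\le m$, $\|z(t)-z^0\|_1\le\varepsilon$, and $|x^0_n|\le3$ for all $n$;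
* $s-\varepsilon\le N(y(t))\le s$ and $s-2\varepsilon\le|\varphi_{n_0}(y(t))|\le s$;
* $|\varphi_{n_0}(y(t))-\varphi_{n_0}(u^0)|\le\varepsilon$ and $s-3\varepsilon\le|\varphi_{n_0}(u^0)|\le s$, because $\varphi_{n_0}(u^0)$ is the average of $\varphi_{n_0}(y(t))$.

**Step 2: pushing the handle $x_{n_0}$.** The aim is a target vector $u\in Y$ with slack in $N$. Choose $|\sigma|=1$ with $\varphi_{n_0}(u^0)=\sigma|\varphi_{n_0}(u^0)|$, put $b=\sigma(s+3\varepsilon)$, and define
$$u=(x^u,z^0):=u^0+\big(b-\varphi_{n_0}(u^0)\big)(e_{n_0},0)\in Y .$$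
So $x^u_n=x^0_n$ for $n\ne n_0$, and $\varphi_{n_0}(u)=b$. We have $|b-\varphi_{n_0}(u^0)|=s+3\varepsilon-|\varphi_{n_0}(u^0)|\le6\varepsilon$, hence $|b-\varphi_{n_0}(y(t))|\le7\varepsilon$ on $A$. Since $x^u_{n_0}=b-\beta_{n_0}(z^0)$ and $x_{n_0}(t)=\varphi_{n_0}(y(t))-\beta_{n_0}(z(t))$, and $|\beta_{n_0}(z(t)-z^0)|\le\varepsilon$,
$$|x^u_{n_0}-x_{n_0}(t)|\le8\varepsilon\qquad(t\in A).\tag{4}$$

**Claim 9.** $p(u)\ge1-11\varepsilon$.

*Proof.* Let $t\in A$. The quantity $2^{-n}|x_n(t)-x^u_n|$ is at most $8\varepsilon$ if $n=n_0$; at most $\varepsilon$ if $n\le m$, $n\ne n_0$; and at most $6\cdot2^{-n}\le\varepsilon$ if $n>m$, $n\ne n_0$. With $\|z(t)-z^0\|_1\le\varepsilon$ we get $|w_n(y(t)-u)|\le9\varepsilon$ for all $n$, so $q(y(t)-u)^2\le\varepsilon^2+81\varepsilon^2$ and $q(y(t)-u)\le10\varepsilon$. Moreover $N(u)\ge|b|\ge s\ge N(y(t))$. Therefore $p(y(t))\le(N(u)^2+(q(u)+10\varepsilon)^2)^{1/2}\le p(u)+10\varepsilon$, and $p(u)\ge1-\varepsilon-10\varepsilon$. $\square$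

In particular $p(u)>0$.

**Step 3: densities on disjoint sets whose $c_0$-images converge.** We need the analogue of the sets $A_k$ and functions $f_k$ of the explicit example.

**Claim 10.** There are pairwise disjoint measurable $A_k\subset A$ and $f_k\ge0$ in $L_1(A_k)$ with $\int f_k=1$ and $\|T_1f_k-x^0\|_\infty\to0$.

*Proof.* For each $k$ take a finite partition $(B_{k,i})_i$ of $A$, up to a null set, into sets of positive measure on which $x_1,\dots,x_k$ oscillate by at most $1/k$. Take $B'_{k,i}\subset B_{k,i}$ of positive measure with $\sum_i|B'_{k,i}|\le2^{-k}$, and put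
$$g_k=\sum_i\frac{|B_{k,i}|}{|A|}\,\frac{\chi_{B'_{k,i}}}{|B'_{k,i}|} .$$
Then $g_k\ge0$ and $\int g_k=1$. For $n\le k$, the average of $x_n$ over $B'_{k,i}$ differs from that over $B_{k,i}$ by at most $1/k$, so $|\int g_kx_n-x^0_n|\le1/k$. Thus $(T_1g_k)$ is bounded in $c_0$ and converges coordinatewise to $x^0\in c_0$, hence weakly.

By Mazur's theorem, for each $K$ there is a convex combination $h_K$ of finitely many $g_k$ with $k\ge K$ such that $\|T_1h_K-x^0\|_\infty\le1/K$. The support of $h_K$ has measure at most $\sum_{k\ge K}2^{-k}=2^{1-K}$. Choose $K_1<K_2<\cdots$ inductively, by absolute continuity of the integral, so that every set of measure at most $2^{2-K_{i+1}}$ has $h_{K_i}$-integral at most $1/(i+1)$. Let $B_i$ be the support of $h_{K_i}$ and $A_i=B_i\setminus\bigcup_{l>i}B_l$. The $A_i$ are disjoint. Since $|\bigcup_{l>i}B_l|\le\sum_{l>i}2^{1-K_l}\le2^{2-K_{i+1}}$, the number $\gamma_i:=\int_{A_i}h_{K_i}$ satisfies $\gamma_i\ge1-\frac1{i+1}>0$. Let $f_i=h_{K_i}\chi_{A_i}/\gamma_i$. Then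
$$\|f_i-h_{K_i}\|_1=\Big(\frac1{\gamma_i}-1\Big)\gamma_i+(1-\gamma_i)=2(1-\gamma_i)\le\frac2{i+1},$$
and since $\|T_1f\|_\infty\le3\|f\|_1$, $T_1f_i\to x^0$. $\square$

**Step 4: compensated fibers.** On $A_k$ we replace $y(t)$ by a nearby fiber which $q$ cannot tell from $u$, and whose $N$-value does not exceed that of $u$. Since $\beta_{n_0}$ is finitely supported, choose $j_k\ge k$ such that $\beta_{n_0}$ vanishes at $(n,j_k)$ for all $n$. For $t\in A_k$ let $\tilde x_{n_0}(t)=x^u_{n_0}$ and $\tilde x_n(t)=x_n(t)$ for $n\ne n_0$, and put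
$$v_k(t)=\sum_{n=1}^k2^{-n}\big(x^u_n-\tilde x_n(t)\big)e_{n,j_k}\in\ell_1,\qquad y_k(t)=\big(\tilde x(t),\,z^0+v_k(t)\big)\in\widehat Y .$$
The term $n=n_0$ of $v_k$ vanishes. For $n\ne n_0$ we have $x^u_n=x^0_n$, so $\|v_k(t)\|_1\le\sum_{n\le m}2^{-n}\varepsilon+\sum_{n>m}6\cdot2^{-n}\le2\varepsilon$. Hence $\|z^0+v_k(t)-z(t)\|_1\le3\varepsilon$.

(a) *$N(y_k(t))\le|b|$.* First, $\varphi_{n_0}(y_k(t))=x^u_{n_0}+\beta_{n_0}(z^0)+\beta_{n_0}(v_k(t))=b+0=b$. For $n\ne n_0$, $\varphi_n(y_k(t))=\varphi_n(y(t))+\beta_n(z^0+v_k(t)-z(t))$, so $|\varphi_n(y_k(t))|\le s+3\varepsilon=|b|$.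

(b) *$q(y_k(t)-u)\le\delta_k$ with constants $\delta_k\to0$.* Here $y_k(t)-u=(\tilde x(t)-x^u,v_k(t))$. For $n\le k$,
$$w_n(y_k(t)-u)=2^{-n}(\tilde x_n(t)-x^u_n)+2^{-n}(x^u_n-\tilde x_n(t))=0 .$$
For $n>k$ the vector $v_k(t)$ has no entries in row $n$, so $|w_n(y_k(t)-u)|=2^{-n}|\tilde x_n(t)-x^u_n|\le6\cdot2^{-n}$. Since $v_k(t)$ is supported in column $j_k\ge k$ and has norm at most $2\varepsilon$,
$$q(y_k(t)-u)^2\le2^{-k}\,4\varepsilon^2+\sum_{n>k}2^{-n}(6\cdot2^{-n})^2=:\delta_k^2\to0 .$$

As $N(u)\ge|b|$, (a) and (b) give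
$$p(y_k(t))\le\big(N(u)^2+(q(u)+\delta_k)^2\big)^{1/2}\le p(u)+\delta_k\qquad(t\in A_k).\tag{5}$$

**Step 5: the approximating operator.** It remains to glue. Let $\rho_k=p(u)/(p(u)+\delta_k)\to1$ and choose $k_0$ with $\rho_k\ge1-\varepsilon$ for $k\ge k_0$. Let $\rho=\rho_k$ on $A_k$ for $k\ge k_0$, and $\rho=1-11\varepsilon$ on the remaining set $G=[0,1]\setminus\bigcup_{k\ge k_0}A_k$. Let $d(t)=y_k(t)-y(t)$ on $A_k$ ($k\ge k_0$) and $d=0$ on $G$. On $A_k$,
$$d(t)=\big((x^u_{n_0}-x_{n_0}(t))e_{n_0},\ z^0+v_k(t)-z(t)\big).$$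
Although $y(t)$ and $y_k(t)$ need not lie in $Y$, their difference does: its $x$-part is a multiple of $e_{n_0}$. As $z$ is strongly measurable, $d$ is a strongly measurable $Y$-valued function, and by (2) and (4), $p(d(t))\le2(8\varepsilon+3\varepsilon)=22\varepsilon$. Define
$$Sf=T(\rho f)+\int\rho f\,d\,dt\in Y .$$

*$S$ is close to $T$.* Since $1-11\varepsilon\le\rho\le1$, $\|S-T\|\le11\varepsilon+22\varepsilon=33\varepsilon$.

*$\|S\|\le p(u)$.* The operator $f\mapsto S(f\chi_{[0,1]\setminus G})$ has the fiber map equal to $\rho_ky_k(t)$ on $A_k$, $k\ge k_0$, and $0$ on $G$; it is bounded in $\ell_\infty\oplus\ell_1$, and $p(\rho_ky_k(t))\le p(u)$ by (5). By Lemma 8, $p(S(f\chi_{[0,1]\setminus G}))\le p(u)\|f\chi_{[0,1]\setminus G}\|_1$. On $L_1(G)$, $S=(1-11\varepsilon)T$, of norm at most $1-11\varepsilon\le p(u)$ by Claim 9. Adding, $p(Sf)\le p(u)\|f\|_1$.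

*$Sf_k\to u$.* For $k\ge k_0$ the coordinates of $Sf_k$ are those of $\rho_ky_k$ integrated against $f_k$. The $c_0$-part, divided by $\rho_k$, has $n_0$-th coordinate $x^u_{n_0}$, and its other coordinates are those of $T_1f_k$; by Claim 10 it converges uniformly to $x^u$. The $\ell_1$-part, divided by $\rho_k$, is $z^0+\int f_kv_k$. The $(n,j_k)$ coordinate of $\int f_kv_k$ is $2^{-n}(x^0_n-(T_1f_k)_n)$ for $n\le k$, $n\ne n_0$, and the others are $0$, so $\|\int f_kv_k\|_1\le\sum_{n\le k}2^{-n}\|T_1f_k-x^0\|_\infty\to0$. As $\rho_k\to1$, $Sf_k\to u$ in $Y$.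

Thus $\|f_k\|_1=1$, $Sf_k\to u$, and $p(u)=\|S\|$ (the limit gives $\|S\|\ge p(u)$). So $S\in\mathrm{QNA}(L_1,Y)$ with $\|S-T\|\le33\varepsilon$, and $\mathrm{QNA}(L_1[0,1],Y)$ is dense.

## Arbitrary measures: atoms and the atomless part

We prove part (i) of Theorem A. Let $\mu$ be any measure with $L_1(\mu)\neq\{0\}$ (on the zero space there is only the zero operator, which we count as quasi norm attaining), and let $T\in\mathcal L(L_1(\mu),Y)$, $\|T\|=1$, $0<\varepsilon<1/22$.

**Reduction to a probability measure.** The purpose is to have $L_1^*=L_\infty$ available. Take a maximizing sequence for $\|T\|$. Each integrable function vanishes off a $\sigma$-finite set, so the sequence lives on a $\sigma$-finite set $\Omega_0$, and $\|T|_{L_1(\Omega_0)}\|=1$. If $h>0$ on $\Omega_0$ and $\int_{\Omega_0}h\,d\mu=1$, then $f\mapsto fh$ is an isometry from $L_1$ of the probability measure $h\mu$ onto $L_1(\Omega_0)$. With this identification, the construction of the fiber map, Lemma 8 and Steps 1 and 2 apply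 to $T|_{L_1(\Omega_0)}$ with the probability measure in place of Lebesgue measure, since they use no property of Lebesgue measure beyond finiteness. They give a set $A\subset\Omega_0$ of positive measure and a vector $u$ with the properties listed there.

**An atom in $A$.** Suppose $A$ contains an atom $a$. The countably many coordinates of $y(t)$ are a.e. constant on $a$, so $y(t)=y_a$ a.e. on $a$, where $y_a=T\chi_a/\|\chi_a\|_1\in Y$ (computed in the probability space), and $p(y_a)>1-\varepsilon$. Let $S=T$ on $L_1(a)$ and $S=(1-\varepsilon)T$ on the functions in $L_1(\mu)$ vanishing on $a$. As $L_1(a)$ is one-dimensional, $S$ has norm $p(y_a)$ there, and norm at most $1-\varepsilon<p(y_a)$ on the complementary summand. So $S$ attains its norm $p(y_a)$ at $\chi_a/\|\chi_a\|_1$, and $\|S-T\|\le\varepsilon$.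

**$A$ atomless.** Otherwise every measurable subset of $A$ of positive measure has subsets of arbitrarily small positive measure. This is all that Claim 10 used about Lebesgue measure, so Steps 3–5 apply word for word, with $S=(1-11\varepsilon)T$ on the functions in $L_1(\mu)$ vanishing on $\bigcup_{k\ge k_0}A_k$. Again $S\in\mathrm{QNA}$ and $\|S-T\|\le33\varepsilon$. This completes the proof of Theorem A. $\blacksquare$

## Norming subspaces: density of QNA forces the RNP

We turn to Theorem B. "RNP $\Rightarrow$ density" is Proposition 5. For the converse let $(M_E)$ hold with $E$ norming with constant $\lambda$; since $Y\ne\{0\}$, $\lambda\le1$. Suppose $Y$ fails the RNP. As with $T_0$ and $(c_0,|||\cdot|||)$, we produce an operator at positive distance from QNA. By Fact 3 there is a non-representable $T\in\mathcal L(L_1,Y)$. Put $Y_0=\overline{T(L_1)}$, a separable subspace.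

**Step 1: $T$ is uniformly far from rank-one behavior on some set.** We look for a quantitative form of non-representability: *there are $A$ with $|A|>0$ and $\delta>0$ such that for all $B\subset A$ with $|B|>0$ and all $y\in Y_0$, the operator $L_1(B)\ni f\mapsto Tf-(\int f)y$ has norm at least $\delta$.*

Otherwise, for each $\delta>0$, every set of positive measure contains a $B$ of positive measure for which some $y\in Y_0$ makes this norm smaller than $\delta$. A maximal disjoint family of such sets $B$ is countable and covers $[0,1]$ up to a null set. This gives a partition $(B_i)$ and $y_i\in Y_0$ such that $g_\delta=\sum y_i\chi_{B_i}$ satisfies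
$$\Big\|Tf-\int fg_\delta\Big\|\le\sum_i\Big\|T(f\chi_{B_i})-\Big(\int_{B_i}f\Big)y_i\Big\|\le\delta\|f\|_1 .$$
Here testing on $\chi_{B_i}/|B_i|$ gives $\|y_i\|\le\|T\|+\delta$, so $g_\delta$ is bounded. Testing on normalized indicators of the intersections of positive measure of a cell of $g_\delta$ with a cell of $g_{\delta'}$ gives $\|g_\delta-g_{\delta'}\|_\infty\le\delta+\delta'$. So $(g_{1/n})$ converges in $L_\infty([0,1];Y)$ to a function representing $T$, a contradiction.

**Step 2: finitely many functionals of $E$ detect this, uniformly on compact sets.** In the $c_0$ example one coordinate $n$ was enough; here a finite set takes its place.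

There is a countable set $\{\psi_1,\psi_2,\dots\}\subset E\cap B_{Y^*}$ with $\sup_i|\psi_i(y)|\ge\lambda\|y\|$ on $Y_0$: for each $y$ in a countable dense subset of $Y_0$ choose countably many functionals in $E\cap B_{Y^*}$ whose supremum in modulus at $y$ is at least $\lambda\|y\|$; since $y\mapsto\sup_i|\psi_i(y)|$ is continuous, the inequality extends to $Y_0$. Let $T_i\in L_\infty$ represent $\psi_i\circ T$, and put $\kappa=\lambda\delta$.

For each $y\in Y_0$ we have $\sup_i|T_i(t)-\psi_i(y)|\ge\kappa$ for a.e. $t\in A$. Otherwise, for some $\delta'<\delta$, the set $B=\{t\in A:\sup_i|T_i(t)-\psi_i(y)|\le\lambda\delta'\}$ has positive measure. For $f\in L_1(B)$ and all $i$,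
$$\Big|\psi_i\Big(Tf-\Big(\int f\Big)y\Big)\Big|=\Big|\int f\,(T_i-\psi_i(y))\Big|\le\lambda\delta'\|f\|_1,$$
and as $Tf-(\int f)y\in Y_0$, it follows that $\|Tf-(\int f)y\|\le\delta'\|f\|_1$, contradicting Step 1.

Let $(y_j)$ be dense in $Y_0$. For each $j$ choose $I_j$ such that $\max_{i\le I_j}|T_i(t)-\psi_i(y_j)|\ge\kappa/2$ for $t\in A$ outside a set of measure less than $2^{-j-1}|A|$. Let $B\subset A$ be the set where this holds for all $j$; then $|B|\ge\frac12|A|>0$. If $C\subset Y_0$ is compact, every point of $C$ is within $\kappa/8$ of one of finitely many $y_j$, and $\|\psi_i\|\le1$. So there is $I$ with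
$$\max_{i\le I}|T_i(t)-\psi_i(y)|\ge\tfrac38\kappa\qquad(t\in B,\ y\in C).\tag{6}$$

**Step 3: a piece of $f_k$ whose image stays away from $u$.** Let $Df=T(f\chi_B)$. By Step 1 with $y=0$, $\|D\|\ge\delta\ge\kappa$. We claim that no $S\in\mathrm{QNA}(L_1,Y)$ satisfies $\|S-D\|\le\eta:=\kappa/64$. Suppose $S$ is one, with $\|f_k\|_1=1$, $Sf_k\to u$ and $\|u\|=\|S\|=:r\ge\kappa-\eta>\eta$.

First we move the mass of $f_k$ into $B$. Since $D$ vanishes on $L_1([0,1]\setminus B)$, $S$ has norm at most $\eta$ there, so $\|Sf_k\|\le r-(r-\eta)\|f_k\chi_{[0,1]\setminus B}\|_1$. As $\|Sf_k\|\to r$ and $r>\eta$, we get $\|f_k\chi_{[0,1]\setminus B}\|_1\to0$. So for large $k$ we may replace $f_k$ by $f_k\chi_B/\|f_k\chi_B\|_1$ and assume $f_k\in L_1(B)$. Write $f_k=\omega_k|f_k|$ with $\omega_k$ measurable and $|\omega_k|=1$.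

Since $Df_k=Tf_k\in Y_0$ and $\|Df_k-Sf_k\|\le\eta$, there is $y_0\in Y_0$ with $\|u-y_0\|\le2\eta$. Apply (6) to the compact set $C=\{\omega y_0:|\omega|=1\}$ to get $I$. Let $S_i\in L_\infty$ represent $\psi_i\circ S$; then $|S_i-T_i|\le\eta$ a.e. on $B$. For a.e. $t\in B$,
$$\max_{i\le I}|\omega_k(t)S_i(t)-\psi_i(u)|\ge\max_{i\le I}\big|T_i(t)-\psi_i(\overline{\omega_k(t)}\,y_0)\big|-3\eta\ge\tfrac38\kappa-3\eta\ge\tfrac\kappa4 .$$
A scalar of modulus at least $\kappa/4$ becomes, after multiplication by a suitable $\tau\in\{\pm1,\pm\mathrm i\}$ ($\tau\in\{\pm1\}$ if $\mathbb K=\mathbb R$), a scalar with real part at least $\kappa/(4\sqrt2)\ge\kappa/8$. So $B$ is, up to a null set, a union of at most $4I$ measurable sets, indexed by $i\le I$ and $\tau$, on which $\operatorname{Re}\tau(\omega_kS_i-\psi_i(u))\ge\kappa/8$. With $c=1/(4I)$, one of them carries at least the fraction $c$ of $|f_k|$. After passing to a subsequence there are fixed $i,\tau$ and sets $C_k\subset B$ with $a_k:=\int_{C_k}|f_k|\ge c$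 on which this inequality holds. Put $g_k=f_k\chi_{C_k}/a_k$. Since $\psi_i(Sg_k)=\frac1{a_k}\int_{C_k}|f_k|\,\omega_kS_i$,
$$\operatorname{Re}\tau\big(\psi_i(Sg_k)-\psi_i(u)\big)\ge\kappa/8\quad\text{for all }k.\tag{7}$$

**Step 4: $(M_E)$ forces the image of the piece to follow $u$.** Let $\hat u=u/r\in S_Y$ and $v_k=Sg_k/r\in B_Y$. Write $Sf_k/r=a_kv_k+(1-a_k)w_k$ with $w_k\in B_Y$: $w_k$ is the image under $S/r$ of the normalized rest of $f_k$, and $w_k=v_k$ if $a_k=1$. The weights vary, so we first make the weight of $v_k$ constant. Since $a_k\ge c$,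
$$\frac{Sf_k}r=cv_k+(1-c)w'_k,\qquad w'_k=\frac{(a_k-c)v_k+(1-a_k)w_k}{1-c}\in B_Y .$$
As $c\le\frac14$, this is a midpoint: $Sf_k/r=\frac12(b_k+w'_k)$ with $b_k=2cv_k+(1-2c)w'_k\in B_Y$. Now $\|b_k+w'_k-2\hat u\|\to0$, and $(M_E)$, whose hypothesis is symmetric in the two sequences, gives $\psi_i(b_k)\to\psi_i(\hat u)$ and $\psi_i(w'_k)\to\psi_i(\hat u)$. Since $b_k-w'_k=2c(v_k-w'_k)$ with $c>0$ fixed, $\psi_i(v_k)\to\psi_i(\hat u)$, that is, $\psi_i(Sg_k)\to\psi_i(u)$. This contradicts (7). Hence $D$ is at distance at least $\eta$ from QNA, and QNA is not dense.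

**The particular cases.** We check that $(M_{Y^*})$ holds in both; $E=Y^*$ is norming with $\lambda=1$. Let $u\in S_Y$, $y_n,z_n\in B_Y$, $\|y_n+z_n-2u\|\to0$.

*Every point of $S_Y$ is extreme in $B_{Y^{**}}$.* If $\psi(y_n)\not\to\psi(u)$ for some $\psi\in Y^*$, pass to a subsequence with $|\psi(y_n)-\psi(u)|$ bounded below by a positive constant. By weak$^*$ compactness let $(y^{**},z^{**})\in B_{Y^{**}}\times B_{Y^{**}}$ be a joint weak$^*$ cluster point of $(y_n,z_n)$. Then $y^{**}+z^{**}=2u$, so $y^{**}=u$ by extremality. But $\psi(y^{**})$ is a cluster point of $(\psi(y_n))$, which stays away from $\psi(u)$: a contradiction. If $Y^{**}$ is strictly convex, every point of $S_{Y^{**}}$, in particular every point of $S_Y$, is extreme in $B_{Y^{**}}$.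

*$Y$ is LUR.* Let $\phi\in S_{Y^*}$ with $\phi(u)=1$. Since $\operatorname{Re}\phi(y_n)\le1$, $\operatorname{Re}\phi(z_n)\le1$ and $\operatorname{Re}\phi(y_n)+\operatorname{Re}\phi(z_n)\to2$, we get $\operatorname{Re}\phi(y_n)\to1$. Hence $\|y_n\|\to1$, and $\|u+y_n\|\ge1+\operatorname{Re}\phi(y_n)\to2$. Then also $\|u+y_n/\|y_n\|\,\|\ge\|u+y_n\|-|1-\|y_n\||\to2$ (for $n$ large, so that $y_n\neq0$), and LUR gives $y_n/\|y_n\|\to u$, so $y_n\to u$ in norm. $\blacksquare$
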